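\title{Fans are $K_p$-good in the linear range}

\begin{abstract}
The fan $F_n$ consists of $n$ triangles that share one vertex. Chung and Lin proved that $r(K_p,F_n)=2n(p-1)+1$ when $n\ge Cp^2$ and asked whether a linear lower bound on $n$ suffices. We prove that it does: the formula holds for all $p\ge2$ and $n\ge 320(p-1)$. In the same range we determine all extremal graphs, and we show that the formula fails when $n\le c'p/\log p$, so that the linear condition is necessary up to a logarithmic factor.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple, and $|G|$ is the number of vertices of $G$. The Ramsey number $r(G,H)$ is the smallest positive integer $N$ such that every graph on $N$ vertices contains $G$ as a subgraph or has a complement that contains $H$ as a subgraph. If $H$ is connected, then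
\[
r(K_p,H)\ge (p-1)(|H|-1)+1 ,
\]
because the complete $(p-1)$-partite graph with parts of size $|H|-1$ contains no $K_p$, while the components of its complement are too small to contain $H$. The graph $H$ is called \emph{$K_p$-good} if equality holds, that is, if no construction beats this one.

The \emph{fan} $F_n=K_1+nK_2$ is obtained from $n$ disjoint edges by adding one vertex adjacent to all their endpoints. It has $2n+1$ vertices, so it is $K_p$-good exactly when $r(K_p,F_n)=2n(p-1)+1$. For which $n$ and $p$ does this hold?

We pass to complements. Write $\alpha$, $\omega$, $\Delta$ for the independence number, the clique number and the maximum degree, and call $G$ \emph{$F_n$-free} if it has no subgraph isomorphic to $F_n$. Then $r(K_p,F_n)-1$ is the largest order of an $F_n$-free graph $G$ with $\alpha(G)\le p-1$, and the construction above becomes the disjoint union $(p-1)K_{2n}$. Goodness says that an $F_n$-free graph has at most $2n$ vertices for each unit of independence number allowed. The condition on $G$ is local: $G$ is $F_n$-free if and only if no neighborhood $N(v)$ contains $n$ pairwise disjoint edges.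

For $p=2$ the graph $G$ is complete, and every fan is $K_2$-good. For $p=3$ goodness can already fail: $F_1=K_3$, and the cycle $C_5$ is triangle-free with $\alpha(C_5)=2$ and $5>4$ vertices. This example has a large-scale version. A triangle-free graph is $F_n$-free for every $n$, and by Kim's theorem \cite{Kim} there is $c_0>0$ with
\begin{equation}\label{eq:kim}
r(K_3,K_p)\ge c_0\,p^2/\log p\qquad\text{for all }p\ge 2 .
\end{equation}
Comparing $p^2/\log p$ with $2n(p-1)$, we see that disjoint cliques lose to triangle-free graphs when $n$ is small compared with $p/\log p$.

In the other direction, let $G$ be $F_n$-free with $\alpha(G)=k$ and let $v$ be a vertex. A maximum matching in $N(v)$ has at most $n-1$ edges, and the vertices of $N(v)$ that it misses form an independent set. Hence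
\begin{equation}\label{eq:degree}
d(v)\le 2n+k-2\qquad\text{for every vertex } v .
\end{equation}
Every vertex lies in or is adjacent to a maximum independent set, so $|G|\le k(2n+k-1)=2nk+k(k-1)$. This exceeds the desired bound $2nk$ by a factor less than $1+k/(2n)$, which is close to $1$ as soon as $n$ is a large multiple of $k$. One would therefore guess that $n$ of order $p$ is enough for goodness, and the task is to remove the error term $k(k-1)$ completely.

Chung and Lin \cite{ChungLin} proved that $F_n$ is $K_p$-good if $n\ge Cp^2$, where $C\approx26.228$, and asked whether there is an absolute constant $c>0$ such that $F_n$ is $K_p$-good for all $p\ge3$ and $n\ge cp$. The answer is yes, with $c=320$.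

\begin{theorem}\label{thm:main}
Let $G$ be a nonempty $F_n$-free graph, let $k=\alpha(G)$, and suppose that $n\ge320k$. Then $|G|\le 2nk$. Consequently $r(K_p,F_n)=2n(p-1)+1$ for all $p\ge2$ and $n\ge320(p-1)$.
\end{theorem}

The proof loses nothing at the extremal order, and so it also describes the graphs that attain it.

\begin{theorem}\label{thm:extremal}
Let $p\ge2$, $n\ge320(p-1)$ and $|G|=2n(p-1)$. Then $G$ is $F_n$-free with $\alpha(G)\le p-1$ if and only if $V(G)$ can be partitioned into $p-1$ cliques of order $2n$ such that every triangle of $G$ lies inside one of these cliques.
\end{theorem}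

The triangle condition says that each vertex has at most one neighbor in every clique other than its own and that no triangle meets three cliques. For $p=3$ the extremal graphs are thus two copies of $K_{2n}$ joined by an arbitrary matching.

\begin{theorem}\label{thm:converse}
There is $c'>0$ such that for all $p\ge3$ and $1\le n\le c'p/\log p$ the fan $F_n$ is not $K_p$-good. Moreover, if $F_n$ is not $K_p$-good, then it is not $K_{p+1}$-good.
\end{theorem}

So the condition that $n$ be at least linear in $p$ could be relaxed at best by a factor of order $\log p$. We do not determine the order of the threshold between $p/\log p$ and $p$.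

Section~\ref{sec:two} settles the case $\alpha(G)=2$ by hand and shows what changes for larger $\alpha$. Section~\ref{sec:cliques} reduces Theorem~\ref{thm:main} to one weighted inequality, which Section~\ref{sec:build} proves by constructing an independent set. Sections~\ref{sec:extremal} and~\ref{sec:small} prove Theorems~\ref{thm:extremal} and~\ref{thm:converse}. Throughout, $N[v]=N(v)\cup\{v\}$, $N(S)=\bigcup_{v\in S}N(v)$, and $G[S]$ is the subgraph induced on $S$.

\section{Independent sets, cliques and the case $\alpha=2$}\label{sec:two}

The bound $|H|\le\alpha(H)(\Delta(H)+1)$ used above is tight for disjoint cliques of order $\Delta(H)+1$. An $F_n$-free graph has no clique of order $2n+1$, since $K_{2n+1}\supseteq F_n$, whereas \eqref{eq:degree} allows $\Delta+1=2n+k-1$. So we want a bound that profits from a small clique number. The following lemma of Fajtlowicz replaces $\Delta+1$ by the average of $\Delta+1$ and $\omega$; it is tight for disjoint unions of equal cliques and for $C_5$.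

\begin{lemma}[Fajtlowicz]\label{lem:faj}
If $H$ has $h\ge1$ vertices, $\Delta(H)\le D$ and $\omega(H)\le\omega$, then $\alpha(H)\ge 2h/(D+\omega+1)$.
\end{lemma}

The idea is that a vertex $v$ outside a maximum independent set $S$ either sees two vertices of $S$, which is wasteful for $S$, or can be exchanged for its only neighbor in $S$. Choosing $S$ at random turns the possibility of an exchange into a lower bound for the probability that $v\in S$.

\begin{proof}
Let $S$ be a uniformly random maximum independent set of $H$. Fix a vertex $v$ and condition on $S_0=S\setminus N[v]$. Let $F$ be the set of vertices of $N[v]$ with no neighbor in $S_0$; note that $v\in F$. A set $S_1\subseteq N[v]$ extends $S_0$ to an independent set exactly when $S_1$ is an independent subset of $F$. Hence the maximum independent sets of $H$ that induce $S_0$ outside $N[v]$ are the sets $S_0\cup S_1$ with $S_1$ a maximum independent set of $H[F]$, and, given $S_0$, the set $S\cap N[v]$ is uniformly distributed over these $S_1$. We claim that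
\[
\mathrm{E}\bigl(|S\cap N(v)|\,\big|\,S_0\bigr)+(\omega+1)\,\mathrm{P}\bigl(v\in S\,\big|\,S_0\bigr)\ge2 .
\]
If $\alpha(H[F])\ge2$, then $v\notin S$, because $v$ is adjacent to all other vertices of $F$; so $|S\cap N(v)|\ge2$. If $\alpha(H[F])=1$, then $F$ is a clique of some order $f\le\omega$ and $S\cap N[v]$ is a uniformly random vertex of $F$; the left side equals $(1-\frac1f)+\frac{\omega+1}{f}=1+\frac{\omega}{f}\ge2$.

Take expectations and sum over $v$. Since $\sum_v|S\cap N(v)|=\sum_{u\in S}d(u)\le D\alpha(H)$ and $\sum_v \mathrm{P}(v\in S)=\alpha(H)$, we obtain $2h\le(D+\omega+1)\alpha(H)$.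
\end{proof}

For an $F_n$-free graph $G$ with $\alpha(G)=k$, take $D=2n+k-2$. If $\omega(G)\le 2n-k+1$, then $D+\omega+1\le4n$ and the lemma gives $|G|\le 2nk$ at once. Only graphs with a clique of order within $k$ of $2n$ remain. Cliques of order exactly $2n$ are almost isolated.

\begin{lemma}\label{lem:triangle}
Let $K$ be a clique of order $2n$ in an $F_n$-free graph. Then every triangle with a vertex in $K$ lies inside $K$.
\end{lemma}

\begin{proof}
Suppose that $a,y,y'$ is a triangle with $a\in K$ and $y\notin K$. The clique $K\setminus\{a,y'\}$ has at least $2n-2$ vertices, hence $n-1$ disjoint edges. Together with $yy'$ they form $n$ disjoint edges in $N(a)$, a contradiction.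
\end{proof}

\begin{example}[$\alpha=2$]\label{ex:two}
Let $n\ge2$ and let $G$ be $F_n$-free with $\alpha(G)=2$. We show that $|G|\le4n$. If $\omega(G)\le2n-1$, this is the consequence of Lemma~\ref{lem:faj} just noted. Otherwise $G$ has a clique $K$ of order $2n$. By Lemma~\ref{lem:triangle}, a vertex outside $K$ has at most one neighbor in $K$. Two nonadjacent vertices outside $K$ would therefore have at most $2<2n$ neighbors in $K$ altogether, and some vertex of $K$ would extend them to an independent set of size $3$. So the vertices outside $K$ form a clique, of order at most $2n$, and $|G|\le4n$. Thus $F_n$ is $K_3$-good for all $n\ge2$.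
\end{example}

The example contains the plan of the general proof. Where there are no large cliques, Lemma~\ref{lem:faj} finds a large independent set; each large clique has at most $2n$ vertices and should contribute one further vertex, its \emph{representative}, to that set. For $k\ge3$ we must also handle cliques of order less than $2n$, and these can be heavily joined to the rest of the graph.

\begin{example}[a split vertex]\label{ex:split}
Let $K$ be a clique of order $2n-1$ and let $\emptyset\ne Z\subsetneq K$. Add two nonadjacent vertices $b,b'$ with $N(b)=K\setminus Z$ and $N(b')=Z$. All degrees are at most $2n-1$, so the graph is $F_n$-free. It has $2n+1$ vertices and independence number $2$, and the independent set $\{b,b'\}$ leaves no representative in $K$. When $Z$ is small, $b$ is almost a member of the clique.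
\end{example}

Two difficulties are visible here. A vertex such as $b$ should be counted mostly as a part of the clique, and the independent set outside the cliques must be chosen so that representatives remain available.

\section{Large cliques, satellites and weights}\label{sec:cliques}

In this section and the next, $G$ is a nonempty $F_n$-free graph, $k=\alpha(G)\ge1$ and $n\ge320k$.

\subsection*{Large cliques}
Let $A_1,\dots,A_m$, with $m\ge0$, be a maximal family of pairwise disjoint cliques of order at least $2n-9k$, and let $A=\bigcup_iA_i$. Write $|A_i|=2n-t_i$, so that $0\le t_i\le9k$. By maximality,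
\begin{equation}\label{eq:omega}
\text{every clique of } G-A \text{ has at most } 2n-9k-1 \text{ vertices.}
\end{equation}
A vertex of $A_i$ has at least $2n-9k-1$ neighbors inside $A_i$, so by \eqref{eq:degree}
\begin{equation}\label{eq:outside}
\text{every } a\in A_i \text{ has at most } 10k-1 \text{ neighbors outside } A_i .
\end{equation}

We need pairwise nonadjacent representatives of many cliques at once. Choosing them one after another, each choice could exclude $10k-1$ vertices of a later clique, so with $m$ of order $k$ the cliques would need order $k^2$ vertices. Haxell's theorem on independent transversals removes the dependence on the number of sets.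

\begin{theorem}[Haxell \cite{Haxell}]\label{thm:haxell}
Let $H$ be a graph with $\Delta(H)\le\Delta$, and let $D_1,\dots,D_s$ be disjoint nonempty sets of vertices with $|D_i|\ge2\Delta$. Then $H$ has an independent set containing one vertex from each $D_i$.
\end{theorem}

\begin{lemma}\label{lem:transversal}
Let $\mathcal{J}\subseteq\{1,\dots,m\}$ and let $D_i\subseteq A_i$ with $|D_i|\ge20k$ for $i\in\mathcal{J}$. Then $G$ has an independent set consisting of exactly one vertex from each $D_i$.
\end{lemma}

\begin{proof}
Let $H$ be the graph on $\bigcup_{i\in\mathcal{J}}D_i$ formed by the edges of $G$ between different sets $D_i$. By \eqref{eq:outside}, $\Delta(H)\le10k$. Theorem~\ref{thm:haxell} gives one vertex from each $D_i$, no two adjacent in $H$; as they lie in different sets, no two are adjacent in $G$.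
\end{proof}

If $A=V(G)$, the lemma with $D_i=A_i$ gives $m\le k$ and hence $|G|\le2nm\le2nk$. If $m=0$, Lemma~\ref{lem:faj} finishes the proof. The work lies between these extremes.

\subsection*{Satellites}
For $b\notin A$ let $d_i(b)=|N(b)\cap A_i|$ and $d_A(b)=\sum_id_i(b)$. The \emph{satellites} of $A_i$ are the vertices of
\[
B_i=\{b\notin A:\ d_i(b)>11n/10\}.
\]
The sets $B_i$ are pairwise disjoint, since a satellite of two cliques would have degree above $22n/10\ge2n+k$, contrary to \eqref{eq:degree}. The clique $A_i$ is $t_i$ vertices short of the maximum order $2n$, and the next lemma says that its satellites can at most fill this deficit, provided that a satellite $b$ counts as the fraction $d_i(b)/|A_i|$ of a vertex.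

\begin{lemma}\label{lem:satellite}
Every $a\in A_i$ has at most $t_i$ neighbors in $B_i$. Consequently
\begin{equation}\label{eq:satellite}
|A_i|+\sum_{b\in B_i}\frac{d_i(b)}{|A_i|}\le2n
\qquad\text{and}\qquad
\frac{|B_i|}{|A_i|}\le\frac{9k}{n}.
\end{equation}
\end{lemma}

\begin{proof}
Suppose that $a$ has $t_i+1$ neighbors in $B_i$. Each of them has more than $11n/10-1\ge 9k+1\ge t_i+1$ neighbors in $A_i\setminus\{a\}$, so they can be matched one by one to distinct vertices of $A_i\setminus\{a\}$. The unmatched vertices of $A_i\setminus\{a\}$ form a clique of even order $2n-t_i-1-(t_i+1)=2(n-t_i-1)\ge0$, which has a perfect matching. Altogether $N(a)$ contains $(t_i+1)+(n-t_i-1)=n$ disjoint edges, a contradiction.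

Counting the edges between $A_i$ and $B_i$ from both sides gives $\sum_{b\in B_i}d_i(b)\le t_i|A_i|$. Dividing by $|A_i|$ and adding $|A_i|=2n-t_i$ gives the first inequality. The left side is at least $\frac{11n}{10}|B_i|$, so $|B_i|/|A_i|\le\frac{10t_i}{11n}\le\frac{9k}{n}$.
\end{proof}

\subsection*{Weights}
The part of a vertex that is not absorbed by a clique is its \emph{weight}. For $b\in B_i$ let $Z(b)=A_i\setminus N(b)$ and
\[
w(b)=1-\frac{d_i(b)}{|A_i|}=\frac{|Z(b)|}{|A_i|},
\]
and let $w(b)=1$ for every $b\notin A$ that is not a satellite. Then $0\le w\le1$. Let $W=\{b\notin A:w(b)>0\}$ and write $w(S)=\sum_{b\in S}w(b)$. Splitting each satellite into its two parts and using \eqref{eq:satellite}, we get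
\begin{equation}\label{eq:count}
|G|=\sum_{i=1}^m\Bigl(|A_i|+\sum_{b\in B_i}\frac{d_i(b)}{|A_i|}\Bigr)+w(W)\le2nm+w(W).
\end{equation}
It remains to show that every $2n$ units of weight raise the independence number by one beyond the $m$ representatives.

\begin{proposition}\label{prop:key}
We have $w(W)\le2n(k-m)$, with strict inequality if $W\ne\emptyset$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}]
By \eqref{eq:count}, $|G|\le2nm+2n(k-m)=2nk$. For the second statement let $n\ge320(p-1)$ and let $G$ be a graph with $2n(p-1)+1$ vertices and $k=\alpha(G)\le p-1$. Then $n\ge320k$ and $|G|>2nk$, so $G$ contains $F_n$. Hence $r(K_p,F_n)\le2n(p-1)+1$, and $(p-1)K_{2n}$ gives the reverse inequality.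
\end{proof}

\section{Building the independent set}\label{sec:build}

\subsection*{The budget}
We prove Proposition~\ref{prop:key} by selecting vertices of $W$ for an independent set and completing it with representatives of cliques. Think of each selected vertex of $W$ as earning $2n$, of each unit of weight removed from $W$ as costing $1$, and of each clique left without a representative as costing $2n$. We must exhaust $W$ without running a deficit.

Selecting $b\in W$ removes $b$ and its neighbors in $W$, of total weight at most $1+d(b)-d_A(b)\le2n+k-1-d_A(b)$. The surplus $d_A(b)-k+1$ is positive only if $b$ has many neighbors in $A$. We therefore divide $W$ into \emph{tied} and \emph{loose} vertices,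
\[
T=\{b\in W:\ d_A(b)\ge2k\},\qquad L=W\setminus T .
\]
A loose vertex is not a satellite, since $2k\le11n/10$, so it has weight $1$. Loose vertices do little damage to the cliques, and Lemma~\ref{lem:faj} will supply their surplus.

A tied vertex has surplus more than $d_A(b)/2$, but it blocks $d_A(b)$ potential representatives. At most $2n$ edges block a clique completely, at a cost of $2n$, so each edge from a selected vertex to $A$ may cost $1$ or more, while the surplus is at most $1$ per edge. We cannot afford to let tied vertices block cliques. Nor can we fix all representatives in advance: by \eqref{eq:outside} each may remove up to $10k-1$ vertices from $W$, and nothing pays for that. The solution is to fix the representative of a clique at the moment when $2n/5$ of its vertices have been blocked. The cost $10k$ is then spread over $2n/5$ edges, which is $25k/n$ per edge. Two further losses arise: fixed representatives block vertices of other cliques, and a satellite $b$ becomes unusable once all of $Z(b)$ is blocked. Both turn out to cost $O(k/n)$ per edge as well.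

\subsection*{Tied vertices}

\begin{lemma}\label{lem:tied}
There are sets $I\subseteq T$, $R\subseteq A$, $L'\subseteq L$ and a labeling of each clique $A_i$ as open, settled or lost, with $h_1$ lost cliques, such that:
\begin{itemize}
\item[(i)] $I\cup R$ is independent, and $R$ consists of exactly one vertex from each settled clique;
\item[(ii)] no vertex of $L'$ has a neighbor in $I\cup R$;
\item[(iii)] $|A_i\cap N(I\cup R)|<4n/5$ for every open clique $A_i$;
\item[(iv)] $2n(|I|-h_1)\ge w(W)-|L'|+|I|$;
\item[(v)] if $I=\emptyset$, then $L'=W$.
\end{itemize}
\end{lemma}

\begin{proof}
We run a procedure that maintains $I$, $R$, the labels and a set $Y\subseteq W$ of \emph{available} vertices. For the current $I$ and $R$ let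
\[
U_i=A_i\cap N(I),\qquad U_i'=A_i\cap N(R\setminus A_i)
\]
be the vertices of $A_i$ blocked by selected vertices and by representatives of other cliques. The sets $I$ and $R$ only grow, hence so do $U_i$ and $U_i'$; the set $Y$ only shrinks; and a label only changes from open to settled or from open to lost. Initially $I=R=\emptyset$, $Y=W$ and all cliques are open. While $Y\cap T\ne\emptyset$, choose any $b\in Y\cap T$ and perform the following round.
\begin{itemize}
\item[(S1)] Add $b$ to $I$, and remove $b$ and its neighbors from $Y$.
\item[(S2)] List the open cliques $A_i$ that now have $|U_i|\ge2n/5$. If $b$ is a satellite of an open clique $A_j$, then $|U_j|\ge d_j(b)>11n/10$, so $A_j$ is on the list; put it first. Go through the list, skipping cliques that are no longer open. For an open $A_i$, choose $r_i\in A_i\setminus(U_i\cup U_i')$, add it to $R$, label $A_i$ settled, remove the neighbors of $r_i$ from $Y$, and then label lost every open clique $A_l$ with $|U_l'|\ge2n/5$.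
\item[(S3)] Remove from $Y$ every $b'\in Y\cap B_i$ such that $A_i$ is open and $Z(b')\subseteq U_i\cup U_i'$. Such vertices are called \emph{discarded}.
\end{itemize}
We show that the following hold before the first round and after every round:
\begin{itemize}
\item[(a)] $I\cup R$ is independent, and $R$ consists of one vertex from each settled clique;
\item[(b)] no vertex of $Y$ lies in $I\cup R$ or has a neighbor in it;
\item[(c)] $|U_i|<2n/5$ and $|U_i'|<2n/5$ for every open $A_i$;
\item[(d)] $Z(b')\not\subseteq U_i\cup U_i'$ for every open $A_i$ and every $b'\in Y\cap B_i$.
\end{itemize}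
Initially (a)--(c) hold because $I=R=\emptyset$, and (d) holds because a satellite in $W$ has positive weight, that is, $Z(b')\ne\emptyset$. Assume that (a)--(d) hold at the start of a round.

\emph{The vertices $r_i$ exist.} Suppose first that $b\in B_j$ with $A_j$ open. A single such $b$ may block almost all of $A_j$, so counting does not help; this is the purpose of (d). By (d) at the start of the round, some $z\in Z(b)$ lies neither in the old $U_j$ nor in the old $U_j'$. Step (S1) adds only neighbors of $b$ to $U_j$, and $z$ is not one. Since $A_j$ is first on the list, $U_j'$ has not yet changed. So $r_j=z$ is a valid choice. Now let $A_i$ be any other clique on the list that is open when its turn comes. Then $b\notin B_i$, so $|U_i|<\frac{2n}5+\frac{11n}{10}$ by (c). Also $|U_i'|<\frac{2n}5$, by (c) and because $A_i$ has not been labeled lost in this round. Therefore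
\[
|A_i\setminus(U_i\cup U_i')|>2n-9k-\tfrac{2n}5-\tfrac{11n}{10}-\tfrac{2n}5=\tfrac n{10}-9k>0 .
\]

\emph{The invariants persist.} By (b), $b$ has no neighbor in the old $I\cup R$. A new representative $r_i$ avoids $U_i$, so it has no neighbor in $I$, and it avoids $U_i'$, so it has no neighbor among the earlier representatives, none of which lies in the open clique $A_i$. This gives (a). Whenever a vertex joins $I\cup R$, it and its neighbors are absent from $Y$ afterwards, which gives (b). The sets $U_i$ change only in (S1), and every clique on the list ends up settled or lost; the sets $U_i'$ change only when a representative is added, and they are tested immediately afterwards. This gives (c). Step (S3) restores (d).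

Each round shrinks $Y$, so the procedure stops, and then $Y\subseteq L$. Let $L'$ be the final $Y$; its weight is $|L'|$. Properties (i) and (ii) are (a) and (b). An open clique contains no vertex of $R$, so $A_i\cap N(I\cup R)=U_i\cup U_i'$ and (iii) follows from (c). If $I=\emptyset$, no round took place and $L'=W$, which is (v).

\emph{Accounting.} All quantities now have their final values. Let $x=\sum_{b\in I}d_A(b)$ be the number of edges between $I$ and $A$, and let $q=|R|$ be the number of settled cliques. Since $I\subseteq T$, we have $x\ge2k|I|$. We bound every loss in terms of $x$.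
\begin{itemize}
\item \emph{Settled cliques.} We have $\sum_i|U_i|\le x$, and $|U_i|\ge2n/5$ for settled $A_i$. So $q\le\frac{5x}{2n}$.
\item \emph{Neighbors of representatives.} By \eqref{eq:outside}, the representatives have at most $10kq\le25kx/n$ neighbors outside their own cliques. Hence $\sum_i|U_i'|\le25kx/n$, and the weight removed from $Y$ in (S2) is at most $25kx/n$.
\item \emph{Lost cliques.} These have $|U_i'|\ge2n/5$, so $2nh_1\le5\sum_i|U_i'|\le125kx/n$.
\item \emph{Discarded vertices.} A discarded $b'\in B_i$ has $w(b')=|Z(b')|/|A_i|\le(|U_i|+|U_i'|)/|A_i|$. By \eqref{eq:satellite}, the weight removed in (S3) is at most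
\[
\sum_i\frac{|B_i|}{|A_i|}\bigl(|U_i|+|U_i'|\bigr)\le\frac{9k}n\Bigl(1+\frac{25k}{n}\Bigr)x\le\frac{9k}n\Bigl(1+\frac{25}{320}\Bigr)x\le\frac{10kx}n .
\]
\item \emph{Selected vertices.} In the round of $b$, step (S1) removes weight at most $1+d(b)-d_A(b)\le2n+k-1-d_A(b)$, by \eqref{eq:degree}.
\end{itemize}
Every vertex of $W\setminus L'$ was removed in (S1), (S2) or (S3), so
\[
w(W)-|L'|\le(2n+k-1)|I|-x+\frac{35kx}{n}.
\]
Combining this with the bound on $2nh_1$, and using $n\ge320k$ and then $x\ge2k|I|$, we get
\begin{equation}\label{eq:balance}
2n(|I|-h_1)-\bigl(w(W)-|L'|\bigr)\ge x-\frac{160k}nx-(k-1)|I|\ge\frac x2-(k-1)|I|\ge|I| ,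
\end{equation}
which is (iv).
\end{proof}

\begin{remark}\label{rem:run}
Run the procedure on Example~\ref{ex:split} with $k=2$, $n\ge640$, $4\le|Z|<2n/5$ and $A_1=K$. Then $b$ is a satellite with $Z(b)=Z$, and both $b$ and $b'$ are tied. If $b$ is chosen first, the clique is settled at once with a representative in $Z$, and $b'$ is removed as its neighbor. If $b'$ is chosen first, then $U_1=Z$, the clique stays open, and $b$ is discarded; selecting it would have left no representative. The discarded weight is only $|Z|/(2n-1)$. This is where weights are needed: the loss in (S3) is proportional to the number of blocked vertices and can be charged to $x$, whereas at weight $1$ a single blocked vertex $z$ could cost one unit for every satellite $b'$ with $Z(b')=\{z\}$.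
\end{remark}

\subsection*{Loose vertices}
Among loose vertices the degree bound leaves no surplus, but they lie in $G-A$, where cliques are small. Here we can afford to give up a clique once $n$ of its vertices are blocked: this costs $2$ per edge, hence less than $4k$ per selected vertex, and the threshold $2n-9k$ in the definition of the $A_i$ was chosen so that Lemma~\ref{lem:faj} yields a surplus above $4k$.

\begin{lemma}\label{lem:loose}
There is an independent set $J\subseteq L'$, nonempty if $L'\ne\emptyset$, such that the number $h_2$ of open cliques $A_i$ with $|A_i\cap N(J)|\ge n$ satisfies $2n(|J|-h_2)\ge|L'|+|J|$.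
\end{lemma}

\begin{proof}
If $L'=\emptyset$, take $J=\emptyset$. Otherwise let $J$ be a maximum independent set of $G[L']$. Lemma~\ref{lem:faj}, with \eqref{eq:degree} and \eqref{eq:omega}, gives
\[
|J|\ge\frac{2|L'|}{(2n+k-2)+(2n-9k-1)+1}=\frac{|L'|}{2n-4k-1},
\]
that is, $(2n-4k)|J|\ge|L'|+|J|$. Each vertex of $J$ has fewer than $2k$ neighbors in $A$, so $nh_2\le2k|J|$. Hence $2n(|J|-h_2)\ge(2n-4k)|J|\ge|L'|+|J|$.
\end{proof}

\subsection*{The remaining representatives}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Take $I,R,L',J,h_1,h_2$ from Lemmas~\ref{lem:tied} and~\ref{lem:loose}. For each open clique $A_i$ not counted by $h_2$ let $D_i=A_i\setminus N(I\cup R\cup J)$. By Lemma~\ref{lem:tied}(iii),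
\[
|D_i|>2n-9k-\tfrac{4n}5-n=\tfrac n5-9k\ge55k\ge20k .
\]
Lemma~\ref{lem:transversal} gives an independent set $S$ with exactly one vertex in each such $D_i$. The sets $I\subseteq T$, $J\subseteq L$, $R$ (in settled cliques) and $S$ (in open cliques) are pairwise disjoint. Their union is independent: $I\cup R$, $J$ and $S$ are independent, $J\subseteq L'$ has no neighbor in $I\cup R$ by Lemma~\ref{lem:tied}(ii), and $S$ has no neighbor in $I\cup R\cup J$ by the definition of $D_i$. Every clique that is neither lost nor counted by $h_2$ contains exactly one vertex of $R\cup S$, so $|R|+|S|=m-h_1-h_2$ and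
\[
k\ge|I|+|J|+m-h_1-h_2 .
\]
Multiplying by $2n$ and using Lemma~\ref{lem:tied}(iv) and Lemma~\ref{lem:loose},
\[
2n(k-m)\ge2n(|I|-h_1)+2n(|J|-h_2)\ge w(W)+|I|+|J| .
\]
If $W\ne\emptyset$, then either $I\ne\emptyset$, or $L'=W\ne\emptyset$ by Lemma~\ref{lem:tied}(v) and so $J\ne\emptyset$. In both cases the inequality $2n(k-m)\ge w(W)$ is strict.
\end{proof}

\begin{remark}\label{rem:hyp}
That $G$ is $F_n$-free enters only through the degree bound \eqref{eq:degree}, the bound $|A_i|\le2n$ and Lemma~\ref{lem:satellite}. The constant $320$ comes from \eqref{eq:balance}, where the side losses of $160k/n$ per edge must not exceed $1/2$. The next most demanding uses of the hypothesis on $n$ are $n\ge225k$ for the discarded weight, $n\ge145k$ for $|D_i|\ge20k$, and $n\ge90k$ for the existence of $r_i$.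
\end{remark}

\section{The extremal graphs}\label{sec:extremal}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
\emph{Sufficiency.} Suppose that $V(G)$ is partitioned into cliques $K^{1},\dots,K^{p-1}$ of order $2n$ and that every triangle lies inside one of them. An independent set meets each clique at most once, so $\alpha(G)\le p-1$. Let $a\in K^i$. An edge inside $N(a)$ forms a triangle with $a$, so it lies in $K^i\setminus\{a\}$, which has only $2n-1$ vertices. Hence $N(a)$ does not contain $n$ disjoint edges, and $G$ is $F_n$-free.

\emph{Necessity.} Let $G$ be $F_n$-free with $k=\alpha(G)\le p-1$ and $|G|=2n(p-1)$. Then $n\ge320k$, and Theorem~\ref{thm:main} gives $2n(p-1)\le2nk$. So $k=p-1$ and $|G|=2nk$. Define $A_i$, $B_i$, $w$, $W$ as in Section~\ref{sec:cliques}. By \eqref{eq:count} and Proposition~\ref{prop:key},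
\[
2nk=|G|\le2nm+w(W)\le2nk .
\]
Equality on the right forces $W=\emptyset$, and then $m=k$. That $W=\emptyset$ means that every vertex outside $A$ has weight $0$: it lies in some $B_i$ and is adjacent to all of $A_i$. So the sets $K^i=A_i\cup B_i$, $1\le i\le k$, partition $V(G)$. The first inequality in \eqref{eq:satellite} now reads $|K^i|\le2n$, and the orders add up to $2nk$, so $|K^i|=2n$ for all $i$.

We show that $K^i$ is a clique. Since $A_i$ is a clique and is completely joined to $B_i$, we only have to exclude two nonadjacent vertices $b,b'\in B_i$. Each of them has at least $2n-9k$ neighbors in $A_i$, hence fewer than $10k$ outside $A_i$ by \eqref{eq:degree}. For $j\ne i$ the set $D_j=A_j\setminus N(\{b,b'\})$ therefore has at least $2n-29k\ge20k$ vertices. Lemma~\ref{lem:transversal} gives an independent set with one vertex in each of these $k-1$ sets, and adding $b$ and $b'$ produces an independent set of size $k+1$, a contradiction.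

Finally, any triangle has a vertex in some $K^i$, a clique of order $2n$, so by Lemma~\ref{lem:triangle} it lies inside $K^i$.
\end{proof}

\section{Failure of goodness for small $n$}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Since $K_3\subseteq F_n$ and Ramsey numbers are symmetric in their arguments, \eqref{eq:kim} gives $r(K_p,F_n)\ge r(K_p,K_3)\ge c_0p^2/\log p$. Let $c'=c_0/4$. If $1\le n\le c'p/\log p$, then
\[
2n(p-1)+1\le2np\le\frac{c_0}2\cdot\frac{p^2}{\log p}<r(K_p,F_n),
\]
so $F_n$ is not $K_p$-good.

Now suppose that $F_n$ is not $K_p$-good. Then $r(K_p,F_n)>2n(p-1)+1$, so there is an $F_n$-free graph $G$ with $\alpha(G)\le p-1$ and $|G|\ge2n(p-1)+1$. Let $G'$ be the disjoint union of $G$ and $K_{2n}$. A copy of the connected graph $F_n$ would lie in $G$ or in $K_{2n}$, and $K_{2n}$ has too few vertices, so $G'$ is $F_n$-free. Moreover $\alpha(G')\le p$ and $|G'|\ge2np+1$. Hence $r(K_{p+1},F_n)>2np+1$, and $F_n$ is not $K_{p+1}$-good.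
\end{proof}

For fixed $n$, the values $p\ge2$ for which $F_n$ is $K_p$-good thus form a finite interval of integers that starts at $2$ and, by Theorem~\ref{thm:main}, contains every $p\le1+n/320$. For $n=1$ it is $\{2\}$, because of $C_5$; for $n\ge2$ it contains $3$, by Example~\ref{ex:two}.

\begin{thebibliography}{9}

\bibitem{ChungLin}
Fan Chung and Qizhong Lin, \emph{Fan-complete Ramsey numbers}, arXiv:2208.05829 (2022).

\bibitem{Haxell}
P. E. Haxell, \emph{A note on vertex list colouring}, Combin. Probab. Comput. 10 (2001).

\bibitem{Kim}
J. H. Kim, Random Structures Algorithms 7 (1995).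

\end{thebibliography}
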